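\title{Steenrod squares and $C^1$ maps of low rank between spheres}

\begin{abstract}
We prove that for $n\ge 3$ every $C^1$ map $\mathbb S^{n+1}\to\mathbb S^n$ whose differential has rank less than $\lfloor (n+3)/2\rfloor$ at every point is homotopic to a constant map. For odd $n\ge5$ this was conjectured by Guth. More generally, if $2\le j\le n$ and a $C^1$ map $\mathbb S^{n+j-1}\to\mathbb S^n$ has rank at most half the dimension of its source, then the Steenrod square $\mathrm{Sq}^j$ vanishes on its mapping cone. The proof turns the rank condition into a chain homotopy that moves chains only a small distance, and then shows that the chains computing the square can be filled near the diagonal of $\mathbb S^n\times\mathbb S^n$.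
\end{abstract}

\section{Rank and homotopy class}\label{sec:intro}

Let $\mathbb S^k$ be the unit sphere in $\mathbb R^{k+1}$ and let $f\colon\mathbb S^N\to\mathbb S^n$ be a $C^1$ map with $\operatorname{rank}df<d$ at every point. By the area formula, $f$ sends every compact $d$-dimensional smooth piece of $\mathbb S^N$ to a set of zero $d$-dimensional Hausdorff measure $\mathcal H^d$. How much topology can such a map carry? For $d=1$ it is constant. For $N=n=d$ its image has measure zero, so it misses a point and is null-homotopic. For $N=n+1$, $d=n$ and $f$ of class $C^2$, Sard's theorem gives the same conclusion. For $f$ merely $C^1$, Sard's theorem does not apply when $N>n$, and the area formula controls only images of $d$-dimensional pieces, not the image of the whole sphere. The first case to examine is $N=n+1$, where for $n\ge3$ there is exactly one nontrivial homotopy class.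

Guth proved that a map $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ is homotopic to a constant if $n\ge2$ and $\operatorname{rank}df<\lfloor\frac{n+2}2\rfloor$ everywhere, and also if $n=3$ and $\operatorname{rank}df<3$ everywhere. The following conjecture of Guth is posed in \cite{GHP}: \emph{if $n\ge5$ is odd, $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ and $\operatorname{rank}df<\lfloor\frac{n+3}2\rfloor$ everywhere, then $f$ is homotopic to a constant map.} We prove it.

\begin{theorem}\label{thm:main}
Let $n\ge3$. If $f\in C^1(\mathbb S^{n+1},\mathbb S^n)$ and $\operatorname{rank}df<\lfloor\frac{n+3}2\rfloor$ everywhere, then $f$ is homotopic to a constant map.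
\end{theorem}

For even $n$ the bound equals $\lfloor\frac{n+2}2\rfloor$, and for $n=3$ it equals $3$; the conjecture is the case of odd $n\ge5$. The proof treats all $n\ge3$ at once and does not use the two results quoted above.

Differentiability enters only through the following property. Spheres carry the geodesic distance, a triangulation is a finite simplicial complex whose polyhedron is identified with the sphere, and $\Lambda^{(d)}$ is the $d$-skeleton of $\Lambda$. For a continuous map $f\colon\mathbb S^N\to\mathbb S^n$ and an integer $m$ consider the condition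
\begin{itemize}
\item[$(\star_m)$] for every $\epsilon>0$ there is a triangulation $\Lambda$ of $\mathbb S^N$ such that $\operatorname{diam}f(\lambda)\le\epsilon$ for every simplex $\lambda$ of $\Lambda$, and $\mathcal H^{m+1}\big(f(|\Lambda^{(m+1)}|)\big)=0$.
\end{itemize}

\begin{lemma}\label{lem:star}
If $m<N$, $f\in C^1(\mathbb S^N,\mathbb S^n)$ and $\operatorname{rank}df\le m$ everywhere, then $(\star_m)$ holds.
\end{lemma}

\begin{proof}
Take an iterated barycentric subdivision of the boundary of a regular $(N+1)$-simplex centered at the origin and project it radially to $\mathbb S^N$. The mesh tends to $0$ and $f$ is uniformly continuous, so a fine enough subdivision $\Lambda$ has $\operatorname{diam}f(\lambda)\le\epsilon$ for all $\lambda$. On each affine $(m+1)$-simplex, the composition of $f$ with the radial projection is $C^1$ of rank at most $m$, so its $(m+1)$-dimensional Jacobian vanishes. The area formula bounds $\mathcal H^{m+1}$ of the image by the integral of this Jacobian, which is $0$. Since $m+1\le N$, the skeleton $|\Lambda^{(m+1)}|$ is the finite union of the $(m+1)$-simplices.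
\end{proof}

All chains, cochains and cohomology groups have coefficients in $\mathbb F_2$. The mapping cone $C_f=\mathbb S^n\cup_fe^{N+1}$ is obtained by attaching an $(N+1)$-cell along $f$; homotopic maps have homotopy equivalent cones. If $N>n$, its reduced cohomology is $\mathbb F_2$ in degrees $n$ and $N+1$ and zero otherwise, whatever $f$ is. The Steenrod square joining these two groups, recalled in Section~\ref{sec:cup}, does depend on $f$.

\begin{theorem}\label{thm:sq}
Let $j\ge2$, $n\ge j$, $N=n+j-1$ and $m=\lfloor N/2\rfloor$. If a continuous map $f\colon\mathbb S^N\to\mathbb S^n$ satisfies $(\star_m)$ (for example, if $f\in C^1$ and $\operatorname{rank}df\le N/2$ everywhere), then $\mathrm{Sq}^j\colon H^n(C_f)\to H^{n+j}(C_f)$ is zero.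
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:sq}]
Take $j=2$, $N=n+1$ and $m=\lfloor\frac{n+1}2\rfloor=\lfloor\frac{n+3}2\rfloor-1$. Then $\operatorname{rank}df\le m<N$, so $(\star_m)$ holds by Lemma~\ref{lem:star} and $\mathrm{Sq}^2=0$ on $H^n(C_f)$. For $n\ge3$ the group $\pi_{n+1}(\mathbb S^n)$ is $\mathbb Z_2$, generated by the $(n-2)$-fold suspension of the Hopf map $\mathbb S^3\to\mathbb S^2$. The cone of the Hopf map is $\mathbb{CP}^2$, so the cone of its suspension is $\Sigma^{n-2}\mathbb{CP}^2$. On $H^2(\mathbb{CP}^2)$ the operation $\mathrm{Sq}^2$ is the cup square, which is nonzero, and squares commute with suspension; hence $\mathrm{Sq}^2\neq0$ on $H^n(\Sigma^{n-2}\mathbb{CP}^2)$. So $f$ is not homotopic to the generator, and it is null-homotopic.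
\end{proof}

The hypothesis $n\ge3$ is used only here: in $\pi_3(\mathbb S^2)=\mathbb Z$ the square $\mathrm{Sq}^2$ sees only the parity of the class.

Why should the threshold be half the dimension of the source? The condition $\operatorname{rank}df\le m$ says that $f^*$ annihilates all differential forms of degree greater than $m$. The invariant at hand takes values in $\mathbb F_2$, so forms are not available, but we shall see that the chain map of $f$ can be deformed, by a small homotopy, to a chain map $q$ that vanishes in degrees greater than $m$. A Steenrod square is quadratic: it is computed from chains $x_0,x_1,\dots$ of degrees $N,N+1,\dots$ in the tensor square of the chain complex of $\mathbb S^N$. If $2m<N$, then $q\otimes q$ kills all of them for reasons of degree. For $N=n+1$ the inequality $2m<N$ is the range $\operatorname{rank}df<\lfloor\frac{n+2}2\rfloor$. The conjecture concerns the borderline $2m=N$. There exactly one term escapes the degree count, the part of $x_0$ of bidegree $(m,m)$; it computes cup products of $m$-dimensional classes on $\mathbb S^{2m}$, and there are no such classes.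

Section~\ref{sec:idea} states the deformation precisely and settles the case $\mathbb S^3\to\mathbb S^2$ by hand. Section~\ref{sec:cup} gives a cochain formula for the square on a cone, Section~\ref{sec:fill} fills small cycles, Section~\ref{sec:homotopy} constructs the deformation, and Section~\ref{sec:ladder} proves Theorem~\ref{thm:sq}.

\section{A local chain homotopy, and maps from $\mathbb S^3$ to $\mathbb S^2$}\label{sec:idea}

For a simplicial complex $K$, the space $C_d(K)$ has the $d$-simplices as a basis, and $\partial$ sends a simplex to the sum of its facets. A simplicial map $g$ induces a chain map, again written $g$, that sends a simplex to its image if the dimension is preserved and to $0$ otherwise. A $d$-cochain is a linear functional on $C_d$, extended by $0$ to the other degrees; $\delta u=u\partial$, and $uA$ is the composition of $u$ with a linear map $A$ of chains, so that $ug$ is the pullback of $u$. The cochain dual to a simplex $\tau$ is $\tau^*$. If $K$ triangulates $\mathbb S^n$, the sum $[K]$ of its $n$-simplices is a cycle, and evaluation on $[K]$ is an isomorphism $H^n(K)\to\mathbb F_2$. The closed ball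 is $B(x,r)\subset\mathbb S^n$, and a chain is \emph{supported in} a set if all its simplices lie in that set.

\begin{proposition}\label{prop:local}
Let $1\le m<n<N$, let $f\colon\mathbb S^N\to\mathbb S^n$ be continuous and satisfy $(\star_m)$, and let $0<4N\epsilon\le1$. There are a triangulation $K$ of $\mathbb S^n$ with simplices of diameter at most $\epsilon$, a triangulation $L$ of $\mathbb S^N$, total orders on their vertices, a weakly order-preserving simplicial map $g\colon L\to K$ homotopic to $f$, a chain map $q\colon C_*(L)\to C_*(K)$ and a linear map $P\colon C_*(L)\to C_{*+1}(K)$ such that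
\begin{itemize}
\item[(a)] $\partial P+P\partial=g+q$;
\item[(b)] $q=0$ in all degrees $\ge m+1$;
\item[(c)] for every $N$-simplex $\sigma$ of $L$ there is a point $p_\sigma\in\mathbb S^n$ such that $gs$, $Ps$ and $qs$ are supported in $B(p_\sigma,4N\epsilon)$ for every face $s$ of $\sigma$.
\end{itemize}
\end{proposition}

The proof is in Section~\ref{sec:homotopy}. The content lies in (c). Indeed, over a field two chain maps that agree in homology are chain homotopic, and for $N>n$ every simplicial map $L\to K$ agrees in homology with a constant map; so (a) and (b) alone can be arranged for every $g$, including approximations of the Hopf map.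

\begin{example}\label{ex:hopf}
Let $n=j=2$, so that $N=3$ and $m=1$, and take $26\epsilon<\pi$ in Proposition~\ref{prop:local}. With ordered vertices, the cup product is $(u\cup v)[v_0\cdots v_l]=u[v_0\cdots v_d]\,v[v_d\cdots v_l]$ for $u$ of degree $d$; it satisfies the Leibniz rule and $ug\cup vg=(u\cup v)g$. Fix a triangle $\tau$ of $K$. The cocycle $\tau^*$ generates $H^2(K)$, since $\tau^*[K]=1$. Put $a=\tau^*P\in C^1(L)$. On $C_2(L)$ we have $q=0$ by (b) and $\partial P=0$ because $C_3(K)=0$, so (a) gives $\delta a=\tau^*g$. By Lemma~\ref{lem:functional} below, $\mathrm{Sq}^2\ne0$ on the cone if and only if $\langle\tau^*g\cup a,[L]\rangle=1$. For a second triangle $\tau'$ consider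
\[
\ell(\tau,\tau')=\langle\tau'^*g\cup a,[L]\rangle=\sum_{\sigma=[v_0v_1v_2v_3]}\tau'^*\big(g[v_0v_1v_2]\big)\,\tau^*\big(P[v_2v_3]\big).
\]
One may think of $\ell$ as the linking number mod $2$ of the fibers over $\tau$ and $\tau'$, with $a$ in the role of a surface bounded by the first fiber. Two observations finish the proof.

\emph{The number $\ell(\tau,\tau')$ does not depend on $\tau'$.} The cochain $\tau'^*+\tau''^*$ vanishes on $[K]$, so it equals $\delta\beta$ with $\beta\in C^1(K)$. Then $\delta(\beta g\cup a)=(\tau'^*+\tau''^*)g\cup a+(\beta\cup\tau^*)g$, the last term is zero because $C^3(K)=0$, and a coboundary vanishes on $[L]$.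

\emph{It vanishes when $\tau'$ is far from $\tau$.} By (c), a nonzero term forces $\tau$ and $\tau'$ into one ball of radius $12\epsilon$. If $\tau'$ contains the antipode of a point of $\tau$, the distance between them is at least $\pi-2\epsilon>24\epsilon$, and all terms vanish.

Hence $\ell(\tau,\tau)=0$ and $\mathrm{Sq}^2=0$. Here $m=1$ cannot be replaced by $2$: the Hopf map has rank at most $2$ and $\mathrm{Sq}^2\ne0$ on its cone.
\end{example}

To see what generalizes, collect the numbers $\ell$ into the chain $y=\sum_\tau\tau\otimes w_\tau$, $w_\tau=\sum_{\tau'}\ell(\tau,\tau')\tau'$, in $C_2(K)\otimes C_2(K)$. The first observation says that each $w_\tau$ is a multiple of $[K]$, that is, a cycle. The second says that $w_\tau$ is supported near $\tau$. A top-dimensional cycle supported in a small ball is zero. For $j<n$ the formula for the square is no longer a single product in which one factor can be moved away from the other; it contains a term with $a$ in both slots. The single chain $y$ is then replaced by a sequence $y_0,\dots,y_{n-j}$ of chains near the diagonal, linked by the swap of the two factors.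

\section{Cup-$i$ products and the square on a mapping cone}\label{sec:cup}

The mapping cylinder of a simplicial map is most easily handled as a simplicial set, so we work in that setting. An $l$-simplex $s$ of a simplicial set $X$ determines a $p$-simplex $s[w]$ for every weakly increasing sequence $w=(w_0,\dots,w_p)$ in $\{0,\dots,l\}$. The normalized chain complex $C_*(X)$ is the span of all simplices modulo the degenerate ones, with $\partial s[w]$ the sum of the simplices obtained by deleting one entry of $w$ (and $\partial=0$ in degree $0$); it computes the homology of the realization $|X|$. The simplex $s[w]$ is degenerate if $w$ has a repeated entry. If $s$ itself is degenerate, there is a position $v$ such that $s[w]$ is degenerate whenever $w$ contains $v$ and $v+1$. A simplicial complex with ordered vertices is a simplicial set, whose simplices are the weakly increasing vertex sequences spanning a simplex; its normalized chains are its simplicial chains, and a weakly order-preserving simplicial map is a map of simplicial sets.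

On $C_*\otimes C_*$ the boundary is $\partial\otimes1+1\otimes\partial$, the swap $T(s\otimes s')=s'\otimes s$ commutes with it, and $\langle u\otimes v,s\otimes s'\rangle=u(s)v(s')$. The cup product comes from the diagonal $\Delta_0s=\sum_\nu s[0,\dots,\nu]\otimes s[\nu,\dots,l]$, which is a chain map but is not symmetric. The maps $\Delta_i$ measure this failure: $\Delta_1$ is a homotopy between $\Delta_0$ and $T\Delta_0$, $\Delta_2$ a homotopy between $\Delta_1$ and $T\Delta_1$, and so on.

For $i\ge0$ choose \emph{cuts} $0\le\nu_0\le\dots\le\nu_i\le l$, put $\nu_{-1}=0$ and $\nu_{i+1}=l$, and let $I_t=(\nu_{t-1},\nu_{t-1}+1,\dots,\nu_t)$ for $0\le t\le i+1$. Define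
\[
\Delta_is=\sum_{\nu_0\le\dots\le\nu_i}s[I_0I_2I_4\cdots]\otimes s[I_1I_3\cdots]\in C_*(X)\otimes C_*(X),
\]
where $I_0I_2\cdots$ is the concatenation of sequences, and put $\Delta_i=0$ for $i<0$. Each cut is counted twice, so a term has $(l+1)+(i+1)$ entries and degree $l+i$. For example,
\[
\Delta_1[01]=[01]\otimes[01],\qquad\Delta_1[012]=[012]\otimes[01]+[02]\otimes[012]+[012]\otimes[12].
\]
The maps $\Delta_i$ commute with maps of simplicial sets, since these commute with $s\mapsto s[w]$. They are well defined on normalized chains: if $s$ is degenerate at the positions $v,v+1$, then in each term some interval $I_t$ contains both positions, and the factor containing $I_t$ is degenerate.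

\begin{lemma}\label{lem:boundary}
For all $i$,
\begin{equation}\label{eq:boundary}
\partial\Delta_i+\Delta_i\partial=(1+T)\Delta_{i-1}.
\end{equation}
\end{lemma}

\begin{proof}
Let $i\ge0$; otherwise both sides vanish. We compute $\partial\Delta_is$ before dividing by degenerate simplices. It is the sum, over all choices of cuts, of the terms obtained by deleting one entry $v$ from one interval, where a term with an empty factor counts as $0$. There are three kinds of deletion.

\emph{The entry $v$ is not one of the cuts $\nu_0,\dots,\nu_i$.} Then $v$ lies in exactly one interval. For fixed $v$ the cuts range over all choices in $\{0,\dots,l\}\setminus\{v\}$, and the terms make up $\Delta_i$ of the face of $s$ opposite $v$. In total this gives $\Delta_i\partial s$.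

\emph{The entry is a cut, deleted from an interval with at least two entries.} It is then $\nu_t$ for some $0\le t\le i$, deleted either as the right end of $I_t$ or as the left end of $I_{t+1}$. Fix $t$ and the other cuts. Deleting $\nu_t=p$ from $I_t$ leaves $(\nu_{t-1},\dots,p-1)$ and $(p,\dots,\nu_{t+1})$ in the places of $I_t$ and $I_{t+1}$, and it occurs when $\nu_{t-1}\le p-1$ and $p\le\nu_{t+1}$. Deleting $\nu_t=p-1$ from $I_{t+1}$ leaves the same two sequences and occurs under the same two conditions. These terms cancel in pairs.

\emph{The entry is the only entry $p$ of $I_t$.} If $1\le t\le i$, then $I_{t-1}$ ends with $p$, $I_{t+1}$ begins with $p$, and they are adjacent in the other factor, which is therefore degenerate; the term is $0$. If $t=0$, then $\nu_0=0$ and the term is $s[I_2I_4\cdots]\otimes s[I_1I_3\cdots]$, with $I_1$ starting at $0$ and arbitrary cuts $\nu_1\le\dots\le\nu_i$; for $i\ge1$ these terms add up to $T\Delta_{i-1}s$. If $t=i+1$, then $\nu_i=l$, the last interval disappears, and for $i\geq 1$ the terms add up to $\Delta_{i-1}s$. For $i=0$ both deletions empty a factor and give $0$, in accordance with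 $\Delta_{-1}=0$.
\end{proof}

Put $(u\cup_iv)(s)=\langle u\otimes v,\Delta_is\rangle$. This has degree $\deg u+\deg v-i$, commutes with pullback, is the cup product for $i=0$ and is zero for $i<0$. Pairing \eqref{eq:boundary} with $u\otimes v$ gives
\begin{equation}\label{eq:coboundary}
\delta(u\cup_iv)=\delta u\cup_iv+u\cup_i\delta v+u\cup_{i-1}v+v\cup_{i-1}u .
\end{equation}
If $u$ is an $n$-cocycle of $X$ vanishing on a simplicial subset $A$, then $u\cup_{n-j}u$ is a cocycle vanishing on $A$, and
$\mathrm{Sq}^j[u]=[u\cup_{n-j}u]\in H^{n+j}(X,A)$.
These are Steenrod's cup-$i$ products and his definition of the squares. We use the standard facts that $\mathrm{Sq}^j$ is well defined on cohomology, is natural for continuous maps of the realizations, and commutes with suspension.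

The next lemma expresses the square on a cone by cochains on the source sphere.

\begin{lemma}\label{lem:functional}
Let $j\ge2$, $n\ge j$, $N=n+j-1$ and $k=n-j$. Let $g\colon L\to K$ be a weakly order-preserving simplicial map with $|L|\cong\mathbb S^N$, $|K|\cong\mathbb S^n$. Let $c\in C^n(K)$ represent the generator of $H^n(K)$, and let $a\in C^{n-1}(L)$ satisfy $\delta a=cg$. Then $\mathrm{Sq}^j\ne0$ on $H^n(C_g)$ if and only if
\[
\langle a\cup_{k-1}a+\delta a\cup_ka,[L]\rangle=1 .
\]
\end{lemma}

\begin{proof}
Let $Z$ be the simplicial set obtained from $L\times\Delta^1$ by gluing $L\times1$ to $K$ along $g$. Its realization is the mapping cylinder. Identify $L$ with $L\times0\subset Z$; then $|Z|/|L|=C_g$, so $H^d(Z,L)\cong H^d(C_g)$ for $d>0$. The retraction $\pi\colon Z\to K$ is a homotopy equivalence and restricts to $g$ on $L$.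

We need a relative cocycle for the generator. Let $\tilde c=c\pi$, let $\tilde a$ be the extension of $a$ by $0$ on the nondegenerate simplices outside $L$, and put $u=\tilde c+\delta\tilde a$. Then $\delta u=0$ and $u|_L=cg+\delta a=0$. Since $1\le n-1$ and $n<N$, we have $H^{n-1}(L)=H^n(L)=0$, so $H^n(Z,L)\to H^n(Z)$ is an isomorphism. It sends $[u]$ to the generator $[\tilde c]$; thus $[u]$ generates $H^n(Z,L)$.

On $Z$ there is no cohomology above degree $n$, so $u\cup_ku$ has a primitive there, and the restriction of the primitive to $L$ decides whether the relative class vanishes. We write the primitive down. Expand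
\[
u\cup_ku=\tilde c\cup_k\tilde c+\big(\tilde c\cup_k\delta\tilde a+\delta\tilde a\cup_k\tilde c\big)+\delta\tilde a\cup_k\delta\tilde a .
\]
The first term is $(c\cup_kc)\pi=0$, because its degree $n+j$ exceeds $\dim K$. The bracket is $\delta(\tilde c\cup_{k+1}\delta\tilde a)$ by \eqref{eq:coboundary}. Also by \eqref{eq:coboundary},
\[
\begin{aligned}
\delta(\delta\tilde a\cup_k\tilde a)&=\delta\tilde a\cup_k\delta\tilde a+\delta\tilde a\cup_{k-1}\tilde a+\tilde a\cup_{k-1}\delta\tilde a,\\
\delta(\tilde a\cup_{k-1}\tilde a)&=\delta\tilde a\cup_{k-1}\tilde a+\tilde a\cup_{k-1}\delta\tilde a,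
\end{aligned}
\]
where the two terms $\tilde a\cup_{k-2}\tilde a$ have canceled. Adding up, $u\cup_ku=\delta\beta$ with
\[
\beta=\tilde a\cup_{k-1}\tilde a+\delta\tilde a\cup_k\tilde a+\tilde c\cup_{k+1}\delta\tilde a\in C^N(Z).
\]
So $\mathrm{Sq}^j[u]$ is the image of $[\beta|_L]$ under the connecting homomorphism $H^N(L)\to H^{N+1}(Z,L)$, which is injective because $H^N(Z)=H^N(\mathbb S^n)=0$. On $L$ the last term of $\beta$ restricts to $cg\cup_{k+1}cg=(c\cup_{k+1}c)g$, which is zero because its degree is $N>n$. Hence $\mathrm{Sq}^j[u]\ne0$ exactly when $a\cup_{k-1}a+\delta a\cup_ka$ is nonzero in $H^N(L)$, that is, nonzero on $[L]$.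
\end{proof}

\section{Filling small cycles}\label{sec:fill}

Let $K$ be a triangulation of $\mathbb S^n$ whose simplices have diameter at most $\epsilon$.

\begin{lemma}\label{lem:fill}
Let $e\ge1$ and $r<\pi$. If a cycle $z\in C_e(K)$ is supported in $B(x,r)$, then $z=\partial w$ for some $w\in C_{e+1}(K)$ supported in $B(x,r+\epsilon)$.
\end{lemma}

\begin{proof}
Let $A$ be the union of the closed simplices contained in $B=B(x,r)$, and $A'$ the union of those meeting $B$. Both are subcomplexes, and $A\subset B\subset A'\subset B(x,r+\epsilon)$. The map $H_e(A)\to H_e(A')$ factors through $H_e(B)$, which is zero because a ball of radius less than $\pi$ is contractible. So $z$, a cycle of $A$, bounds in $A'$.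
\end{proof}

For $r>0$ let $D(r)\subset C_*(K)\otimes C_*(K)$ be the span of the $\tau\otimes\tau'$ with $\operatorname{diam}(\tau\cup\tau')\le r$. Passing to faces does not increase the diameter, so $D(r)$ is a subcomplex; it is invariant under $T$ and increases with $r$. It describes a neighborhood of the diagonal in $\mathbb S^n\times\mathbb S^n$. The diagonal has dimension $n$, so one expects cycles of higher degree to bound in a somewhat larger neighborhood.

\begin{lemma}\label{lem:diagonal}
Let $\epsilon\le r$ and $4^nr\le1$. If $z\in D(r)$ is a cycle of degree $d\ge n+1$, then $z=\partial w$ for some $w\in D(4^nr)$.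
\end{lemma}

\begin{proof}
Write $z=\sum_pz_p$ with $z_p\in C_p(K)\otimes C_{d-p}(K)$. A component can be nonzero only if $d-n\le p\le n$, and since $d-n\ge1$ there are at most $n$ such $p$. We remove them one at a time, from the top.

Let $M$ be the largest $p$ with $z_p\ne0$, and write $z_M=\sum_\tau\tau\otimes z_\tau$ over the $M$-simplices $\tau$. As $z_{M+1}=0$, the component of $\partial z$ of bidegree $(M,d-M-1)$ is $\sum_\tau\tau\otimes\partial z_\tau$. So each $z_\tau$ is a cycle, of degree $d-M\ge d-n\ge1$. For $z_\tau\ne0$ fix $x_\tau\in\tau$; then $\tau\subset B(x_\tau,r)$ and $z_\tau$ is supported in $B(x_\tau,r)$. Lemma~\ref{lem:fill} gives $z_\tau=\partial w_\tau$ with $w_\tau$ supported in $B(x_\tau,2r)$. The chain $w_M=\sum_\tau\tau\otimes w_\tau$ lies in $D(4r)$, and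
\[
z+\partial w_M=\sum_{p<M}z_p+\sum_\tau\partial\tau\otimes w_\tau
\]
is a cycle in $D(4r)$ with components only for $p\le M-1$. Repeat with $4r$ in place of $r$. After at most $n$ steps nothing is left; the radii used in Lemma~\ref{lem:fill} are at most $4^{n-1}r<\pi$, and the sum of the chains $w_M$ lies in $D(4^nr)$.
\end{proof}

\begin{remark}\label{rem:top}
For $d=2n$ the filling has degree $2n+1$ and is zero, so the lemma says that $D(r)$ contains no nonzero $2n$-cycle. In the full complex $C_*(K)\otimes C_*(K)$ this fails: $[K]\otimes[K]$ is a $2n$-cycle with $\langle c\otimes c,[K]\otimes[K]\rangle=1$ for $c$ representing the generator of $H^n(K)$. It pairs simplices at antipodal points and so does not lie in $D(r)$ for small $r$. Locality serves to exclude this class.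
\end{remark}

\section{Construction of the local chain homotopy}\label{sec:homotopy}

We prove Proposition~\ref{prop:local}. Let $\Lambda$ be given by $(\star_m)$ for this $\epsilon$. Let $K$ be an iterated barycentric subdivision of the boundary of a regular $(n+1)$-simplex, identified with $\mathbb S^n$ by radial projection and fine enough that its simplices have geodesic diameter at most $\epsilon$. Distances are geodesic, while segments and radial projections inside a simplex refer to its affine structure. The identification is bi-Lipschitz and Lipschitz maps preserve $\mathcal H^{m+1}$-null sets, so these sets are the same for both metrics. The \emph{carrier} of a point is the smallest closed simplex containing it.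

The plan is to convert ``the image of $|\Lambda^{(m+1)}|$ is null'' into ``the image lies in $|K^{(m)}|$'', which makes the chain map vanish in degree $m+1$, and then to propagate this upward by small fillings.

\subsection*{Step 1: pushing into the $m$-skeleton}
The set $E_n=f(|\Lambda^{(m+1)}|)$ is compact and $\mathcal H^{m+1}$-null. For $d=n,n-1,\dots,m+1$ suppose that a compact $\mathcal H^{m+1}$-null set $E_d\subset|K^{(d)}|$ is given. Since $d\ge m+1$, the interior of a $d$-simplex $\tau$ has positive $\mathcal H^{m+1}$-measure, so it contains a point $o_\tau\notin E_d$; this is the only use of the measure condition. Let $\phi_d\colon E_d\to|K^{(d-1)}|$ be the radial projection from $o_\tau$ to $\partial\tau$ on $E_d\cap\tau$, and the identity on $E_d\cap|K^{(d-1)}|$. The definitions agree on overlaps because the projection fixes $\partial\tau$, so $\phi_d$ is continuous. The projection is $y\mapsto o_\tau+(y-o_\tau)/\gamma(y-o_\tau)$, where $\gamma$ is the gauge function of the convex body $\tau-o_\tau$; $\gamma$ is Lipschitz and bounded below on the compact set $(E_d\cap\tau)-o_\tau$, which misses $0$. So $\phi_d$ is Lipschitz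 on each of finitely many pieces, and $E_{d-1}=\phi_d(E_d)$ is compact and $\mathcal H^{m+1}$-null. Each $\phi_d$ either fixes a point or moves it to the boundary of its carrier. Hence the composition $\phi\colon E_n\to|K^{(m)}|$ keeps every point in its carrier.

For $x\in|\Lambda^{(m+1)}|$ let $H(x,t)=(1-t)f(x)+t\phi(f(x))$; this stays in the carrier of $f(x)$, within $\epsilon$ of $f(x)$. Put $H(x,0)=f(x)$ on all of $\mathbb S^N$ and extend $H$ over the simplices $\lambda$ of dimension greater than $m+1$, by induction on the dimension, by composing with a retraction $\lambda\times[0,1]\to\lambda\times0\cup\partial\lambda\times[0,1]$. Then $H(\lambda\times[0,1])\subset f(\lambda)\cup H(\partial\lambda\times[0,1])$, so by induction every point of $H(\lambda\times[0,1])$ is within $\epsilon$ of $f(\lambda)$. Let $g'=H(\cdot,1)$; it maps $|\Lambda^{(m+1)}|$ into $|K^{(m)}|$.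

By the simplicial approximation theorem there are an iterated barycentric subdivision $L$ of $\Lambda$ and a simplicial map $g\colon L\to K$, homotopic to $g'$, with $g(x)$ in the carrier of $g'(x)$ for all $x$. Then $g\simeq f$ and
\begin{equation}\label{eq:g}
g(|\Lambda^{(m+1)}|)\subset|K^{(m)}|,\qquad g(\lambda)\subset B(f(x),3\epsilon)\quad(\lambda\in\Lambda,\ x\in\lambda).
\end{equation}
The first inclusion holds because the carrier of a point of $|K^{(m)}|$ belongs to $K^{(m)}$. For the second, go from $g(y)$ to $g'(y)$, then to a point of $f(\lambda)$, then to $f(x)$, each time by at most $\epsilon$. Order the vertices of $K$ totally, and order those of $L$ first by their images and then arbitrarily within each fiber; now $g$ is weakly order-preserving.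

\subsection*{Step 2: comparing $L$ with $\Lambda$}
The map $g$ is simplicial on the fine complex $L$, but \eqref{eq:g} concerns the skeleton of the coarse complex $\Lambda$; an $(m+1)$-simplex of $L$ inside a larger simplex of $\Lambda$ need not be collapsed. So we deform chains of $L$ onto the skeleta of $\Lambda$, inside the simplices of $\Lambda$.

Let $L|_\lambda$ be the subcomplex of $L$ subdividing $\lambda$, and for $s\in L$ let $\lambda(s)$ be the smallest simplex of $\Lambda$ containing $s$. Let $\iota\colon C_*(\Lambda)\to C_*(L)$ send $\lambda$ to the sum of the simplices of $L|_\lambda$ of dimension $\dim\lambda$. This is a chain map, since a codimension-one simplex of $L|_\lambda$ is a facet of two top simplices if it meets the interior of $\lambda$ and of one if it lies in $\partial\lambda$. Send each vertex of $L$ to a vertex of its carrier in $\Lambda$. The vertices of $s$ go to vertices of $\lambda(s)$, so this is a simplicial map $L\to\Lambda$; its chain map $R$ sends $s$ to a face of $\lambda(s)$ or to $0$. There is a linear map $h\colon C_*(L)\to C_{*+1}(L)$ with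
\begin{equation}\label{eq:h}
\partial h+h\partial=1+\iota R,\qquad hs\in C_*(L|_{\lambda(s)}).
\end{equation}
It is built by induction on $\dim s$. For a vertex $s$, the chain $s+\iota Rs$ is a sum of two vertices of the connected complex $L|_{\lambda(s)}$ and bounds there. For $\dim s\ge1$, the chain $s+\iota Rs+h\partial s$ lies in $L|_{\lambda(s)}$, because $\lambda(s')$ is a face of $\lambda(s)$ for each facet $s'$; its boundary is $(1+\iota R+\partial h)\partial s=h\partial\partial s=0$; and it bounds some $hs$ in $L|_{\lambda(s)}$, whose polyhedron is contractible.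

\subsection*{Step 3: truncating in degree $m$}
By \eqref{eq:g}, every $(m+1)$-simplex of $L$ in $|\Lambda^{(m+1)}|$ is mapped onto a simplex of dimension at most $m$. Therefore $g\iota=0$ in degree $m+1$. Let $q_0\colon C_*(\Lambda)\to C_*(K)$ equal $g\iota$ in degrees $\le m$ and $0$ in higher degrees. It is a chain map: the only degree in question is $m+1$, where $q_0\partial\lambda=g\iota\partial\lambda=\partial g\iota\lambda=0$. We construct $\theta\colon C_*(\Lambda)\to C_{*+1}(K)$ with
\begin{equation}\label{eq:theta}
\partial\theta+\theta\partial=g\iota+q_0,
\end{equation}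
such that $\theta=0$ in degrees $\le m+1$ and, for $\dim\lambda=l\ge m+1$, the chain $\theta\lambda$ is supported in $B(f(x),3(l-m)\epsilon)$ for all $x\in\lambda$.

In degrees $\le m+1$ both sides of \eqref{eq:theta} vanish. Let $\dim\lambda=l\ge m+2$, suppose that $\theta$ is defined in lower degrees, and fix $x_\lambda\in\lambda$. The chain $g\iota\lambda+\theta\partial\lambda$ is a cycle, since \eqref{eq:theta} in degree $l-1\ge m+1$ gives $\partial\theta\partial\lambda=g\iota\partial\lambda+\theta\partial\partial\lambda=\partial g\iota\lambda$. Put $b=3(l-1-m)\ge3$. By \eqref{eq:g}, the induction hypothesis for the facets, and $\operatorname{diam}f(\lambda)\le\epsilon$, the cycle is supported in $B(f(x_\lambda),(b+1)\epsilon)$, a ball of radius less than $3N\epsilon<\pi$. Lemma~\ref{lem:fill} gives $\theta\lambda$ with $\partial\theta\lambda=g\iota\lambda+\theta\partial\lambda$, supported in $B(f(x_\lambda),(b+2)\epsilon)\subset B(f(x),(b+3)\epsilon)$ for all $x\in\lambda$. This completes the induction.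

\subsection*{Step 4: the maps $P$ and $q$}
Put $q=q_0R$ and $P=gh+\theta R$. Then $q$ is a chain map satisfying (b), and \eqref{eq:h} and \eqref{eq:theta} give
\[
\partial P+P\partial=g(1+\iota R)+(g\iota+q_0)R=g+q .
\]
For (c), let $\sigma$ be an $N$-simplex of $L$, let $\lambda=\lambda(\sigma)$, fix $x\in\lambda$ and put $p_\sigma=f(x)$. For a face $s$ of $\sigma$, each of $gs$, $ghs$, $qs$ is the image under $g$ of a chain of $L|_\lambda$, hence is supported in $B(p_\sigma,3\epsilon)$ by \eqref{eq:g}. The chain $Rs$ is $0$ or a face $\lambda'$ of $\lambda$, and $\theta\lambda'$ is supported in $B(f(y),3N\epsilon)$ for $y\in\lambda'$, hence in $B(p_\sigma,(3N+1)\epsilon)\subset B(p_\sigma,4N\epsilon)$. Proposition~\ref{prop:local} is proved.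

\section{Proof of Theorem~\ref{thm:sq}}\label{sec:ladder}

Let $k=n-j$. From $3\le n+1\le N\le2n-1$ we get $1\le m\le n-1$, so Proposition~\ref{prop:local} applies. Choose $\epsilon>0$ with $4^{n^2}\cdot8N\epsilon\le1$, take $K,L,g,q,P$ as in the proposition, and put $r_l=4^{nl}\cdot8N\epsilon$, so that $\epsilon\le r_0\le\dots\le r_n\le1$.

\subsection*{The chains $x_i$ on the source}
Let $x_i=\Delta_i[L]$, of degree $N+i$, with $x_i=0$ for $i<0$. Since $[L]$ is a cycle, \eqref{eq:boundary} gives $\partial x_i=(1+T)x_{i-1}$. We claim that both ends of the homotopy $P$ kill these chains: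
\begin{equation}\label{eq:kill}
(g\otimes g)x_i=0,\qquad(q\otimes q)x_i=0\qquad\text{for all }i .
\end{equation}
The first holds by naturality: $(g\otimes g)x_i=\Delta_i(g[L])$ and $g[L]\in C_N(K)=0$. The second is where the value of $m$ is used. If $N+i>2m$, every term of $x_i$ has a factor of degree greater than $m$, on which $q$ vanishes. As $m=\lfloor N/2\rfloor$, the remaining case with $i\ge0$ is $N=2m$, $i=0$, and there only the bidegree $(m,m)$ can survive. For $\omega,\omega'\in C^m(K)$,
\[
\langle\omega\otimes\omega',(q\otimes q)x_0\rangle=\langle\omega q\cup\omega'q,[L]\rangle .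
\]
The cochains $\omega,\omega'$ are arbitrary, yet their pullbacks are cocycles: $\delta(\omega q)=\omega q\partial=\omega\partial q=0$ because $q=0$ in degree $m+1$, and the same holds for $\omega'q$. Since $H^m(L)=H^m(\mathbb S^{2m})=0$ for $m\ge1$, we have $\omega q=\delta b$, and $\omega q\cup\omega'q=\delta(b\cup\omega'q)$ vanishes on the cycle $[L]$. The functionals $\omega\otimes\omega'$ span the dual of $C_m(K)\otimes C_m(K)$, so $(q\otimes q)x_0=0$. This case occurs in Theorem~\ref{thm:main} exactly when $n$ is odd.

\subsection*{The chains $y_i$ on the target}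
A homotopy between two maps that both kill a cycle turns it into a cycle of one degree higher. So we need a homotopy from $g\otimes g$ to $q\otimes q$. For linear maps $A,B$ of chains over $\mathbb F_2$,
\[
\partial(A\otimes B)+(A\otimes B)\partial=(\partial A+A\partial)\otimes B+A\otimes(\partial B+B\partial),\qquad T(A\otimes B)T=B\otimes A .
\]
Deforming the first factor and then the second gives $S=P\otimes g+q\otimes P$, and by (a)
\begin{equation}\label{eq:S}
\partial S+S\partial=(g+q)\otimes g+q\otimes(g+q)=g\otimes g+q\otimes q .
\end{equation}
The opposite order gives $TST=g\otimes P+P\otimes q$. The two differ, but $P\otimes P$ is a homotopy between them: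
\begin{equation}\label{eq:PP}
S+TST=P\otimes(g+q)+(g+q)\otimes P=\partial(P\otimes P)+(P\otimes P)\partial .
\end{equation}
Since $g\otimes g$ and $q\otimes q$ commute with $T$, \eqref{eq:kill} and \eqref{eq:S} give $\partial STx_i=ST\partial x_i=(ST+S)x_{i-1}$. In particular $y_0=STx_0$ is a cycle; for $n=j=2$ it is the chain $y$ of Section~\ref{sec:idea}. We want a chain $y_1$ with $\partial y_1=(1+T)y_0=(ST+TST)x_0$. The candidate $STx_1$ has boundary $(ST+S)x_0$, and the error $(S+TST)x_0$ equals $\partial(P\otimes P)x_0$ by \eqref{eq:PP}. This dictates the definition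
\[
y_i=STx_i+(P\otimes P)x_{i-1}\in C_*(K)\otimes C_*(K),\qquad\deg y_i=N+1+i,
\]
with $y_{-1}=0$. For $i\ge0$, by \eqref{eq:PP} and because $P\otimes P$ commutes with $T$,
\[
\begin{aligned}
\partial y_i&=(ST+S)x_{i-1}+(S+TST)x_{i-1}+(P\otimes P)(1+T)x_{i-2}\\
&=(1+T)\big(STx_{i-1}+(P\otimes P)x_{i-2}\big),
\end{aligned}
\]
that is,
\begin{equation}\label{eq:ladder}
\partial y_i=(1+T)y_{i-1}\qquad(i\ge0).
\end{equation}
Every term $s\otimes s'$ of $x_i$ or $Tx_i$ consists of two faces of one $N$-simplex $\sigma$ of $L$. By (c), the images of $s$ and $s'$ under $g$, $P$, $q$ are supported in $B(p_\sigma,4N\epsilon)$. Hence $y_i\in D(r_0)$ for all $i$.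

\subsection*{The top chain computes the square}
Let $c\in C^n(K)$ represent the generator of $H^n(K)$ and put $a=cP\in C^{n-1}(L)$. Since $n\ge m+1$, we have $cq=0$ by (b), and $c\partial=0$ because $C_{n+1}(K)=0$. So (a) gives $cg=cP\partial=\delta a$. The chain $y_k$ has degree $N+1+n-j=2n$, and
\[
\begin{aligned}
\langle c\otimes c,y_k\rangle&=\langle cP\otimes cg+cq\otimes cP,Tx_k\rangle+\langle cP\otimes cP,x_{k-1}\rangle\\
&=\langle\delta a\otimes a,x_k\rangle+\langle a\otimes a,x_{k-1}\rangle=\langle\delta a\cup_ka+a\cup_{k-1}a,[L]\rangle .
\end{aligned}
\]
By Lemma~\ref{lem:functional} and $C_f\simeq C_g$, it suffices to show that $\langle c\otimes c,y_k\rangle=0$.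

\subsection*{Filling near the diagonal}
For $k=0$ the chain $y_0$ is a $2n$-cycle in $D(r_0)$ and vanishes by Remark~\ref{rem:top}. For $k\ge1$ the chain $y_k$ is not known to be a cycle, and it must first be corrected. Take $n=3$, $j=2$, where $N=4$, $m=2$ and $k=1$. The cycle $y_0$ has degree $5$ and bounds a chain $z_0$ of degree $6$ near the diagonal. Then $y_1+(1+T)z_0$ is a $6$-cycle near the diagonal by \eqref{eq:ladder}, hence zero, and the symmetric functional $c\otimes c$ vanishes on $(1+T)z_0$. In general this step is iterated.

Put $z_{-2}=z_{-1}=0$. We construct chains $z_i\in D(r_{i+1})$ for $i=0,\dots,k$ with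
\begin{equation}\label{eq:z}
y_i=\partial z_i+(1+T)z_{i-1}.
\end{equation}
For $i=-1$ this reads $0=0$. Let $0\le i\le k$ and assume \eqref{eq:z} for $i-1$. The chain $y_i+(1+T)z_{i-1}$ lies in $D(r_i)$, and by \eqref{eq:ladder}
\[
\partial\big(y_i+(1+T)z_{i-1}\big)=(1+T)\big(y_{i-1}+\partial z_{i-1}\big)=(1+T)^2z_{i-2}=0,
\]
since $(1+T)^2=1+T^2=0$ over $\mathbb F_2$. Its degree is $N+1+i\ge n+1$, and $\epsilon\le r_i$, $4^nr_i=r_{i+1}\le r_n\le1$. Lemma~\ref{lem:diagonal} provides $z_i\in D(r_{i+1})$ with \eqref{eq:z}.

For $i=k$ the chain $z_k$ has degree $2n+1$ and is zero, so $y_k=(1+T)z_{k-1}$. As $c\otimes c$ is invariant under $T$,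
\[
\langle c\otimes c,y_k\rangle=2\langle c\otimes c,z_{k-1}\rangle=0 .
\]
Thus $\mathrm{Sq}^j=0$ on $H^n(C_f)$. This proves Theorem~\ref{thm:sq}, and with it Theorem~\ref{thm:main} and Guth's conjecture.

\begin{thebibliography}{1}
\bibitem{GHP}
Pawe{\l} Goldstein, Piotr Haj{\l}asz and Pekka Pankka,
\emph{Topologically nontrivial counterexamples to Sard's theorem},
arXiv:1804.07658 (2018).
\end{thebibliography}
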